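# The Laplacian bound for the complex Monge–Ampère equation on an arbitrary closed Kähler manifold

## 1. A Laplacian bound from a one-sided condition on $f^{1/(m-1)}$

**Theorem 1.** Let $(M,g)$ be any closed (compact, without boundary) Kähler manifold of complex dimension $m\ge 2$, and write $\Delta\phi=g^{i\bar j}\phi_{i\bar j}$. Let $\phi\in C^4(M)$ be such that $(g_{i\bar j}+\phi_{i\bar j})$ is positive definite and
$$\det(g_{i\bar j}+\phi_{i\bar j})=f\,\det(g_{i\bar j}),\tag{1}$$
where $f>0$ and $\Delta f^{1/(m-1)}\ge -A$ on $M$ for a constant $A$. Then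
$$|\Delta\phi|\le C(1+A),$$
where $C$ depends only on $(M,g)$, $\sup\phi-\inf\phi$ and $\sup_M f$.

Let us read this slowly. The function $f$ is positive, but no lower bound for $f$ enters the constant: $f$ may be as close to zero as it likes, and the estimate does not notice. No bound on $\nabla f$ enters either. The only information on derivatives of $f$ is a lower bound on one Laplacian, that of $f^{1/(m-1)}$. And nothing is assumed about the curvature of $g$. "Depends only on" is meant in the usual way: one constant serves all $\phi$ for which $\sup\phi-\inf\phi$ and $\sup f$ stay below given numbers.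

The result answers a question in Sebastien Picard's paper "A Priori Estimates of the Degenerate Monge-Ampere Equation on Kahler Manifolds of Nonnegative Bisectional Curvature", arXiv:1311.4948 (2013). There the bound $|\Delta\phi|\le C$, with $C$ depending only on $(M,g)$, $\sup\phi-\inf\phi$, $A$ and $\sup f$, is a Proposition under the assumption that $g$ has nonnegative orthogonal bisectional curvature, and the paper says: "It is unknown whether Proposition holds without this condition on the curvature." Theorem 1 says that it does, with linear dependence on $A$.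

Two further results accompany Theorem 1. The first passes to the limit where $f$ is allowed to vanish; the terms in it are recalled in Section 9.

**Theorem 2.** Let $h\ge 0$ be bounded, $\Delta h\ge -A$ in the sense of distributions, $\int_M h^{m-1}\,dV=\int_M dV$. Then $(\omega+i\partial\bar\partial\phi)^m=h^{m-1}\omega^m$ has a bounded $\omega$-psh solution, unique up to constants, and it satisfies $\Delta\phi\in L^\infty$; in particular $\phi\in C^{1,\alpha}$ for all $\alpha<1$.

The second says that the exponent cannot be improved.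

**Theorem 3.** Let $\alpha>0$. An estimate $|\Delta\phi|\le C$ with $C$ depending only on $(M,g)$, $\sup\phi-\inf\phi$, $A$, $\sup f$, under the hypothesis $\Delta f^\alpha\ge -A$ instead of $\Delta f^{1/(m-1)}\ge -A$, holds on all closed Kähler manifolds of dimension $m$ if and only if $\alpha\le\frac1{m-1}$. For $\alpha>\frac1{m-1}$ it fails already on a flat torus.

Most of the lecture proves Theorem 1. The route is: a pointwise differential inequality for $e^{-K\phi}(m+\Delta\phi)$ that keeps every first-order term in $f$ (Section 4); a look at why the maximum principle cannot use it (Section 5); integration by parts instead (Section 6); a Sobolev inequality for the unknown metric $g_{i\bar j}+\phi_{i\bar j}$ (Section 7); and Moser iteration (Section 8).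

## 2. Notation, curvature, and the textbook facts used

Manifolds are connected. We write $g'_{i\bar j}:=g_{i\bar j}+\phi_{i\bar j}$, and $\omega,\omega'$ for the Kähler forms of $g,g'$, so $\omega'=\omega+i\partial\bar\partial\phi$. Let $dV$ be the volume of $g$ and $\mathrm{Vol}=\int dV$. Put
$$\beta:=\frac1{m-1}\in(0,1],\qquad h:=f^\beta,\qquad u:=\operatorname{tr}_gg'=m+\Delta\phi>0,\qquad \operatorname{tr}:=\operatorname{tr}_{g'}g,\qquad \Delta':=g'^{i\bar j}\partial_i\partial_{\bar j}.$$
If $\lambda_1,\dots,\lambda_m>0$ are the eigenvalues of $g'$ with respect to $g$ at a point, then $u=\sum\lambda_i$, $\operatorname{tr}=\sum\lambda_i^{-1}$ and, by (1), $f=\prod\lambda_i$. So an upper bound for $u$ is what we want: $\Delta\phi=u-m>-m$ holds for free.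

For real $a,b$ we put $\langle\nabla a,\nabla b\rangle=g^{i\bar j}a_ib_{\bar j}$ and $|\nabla a|^2=\langle\nabla a,\nabla a\rangle$; a prime means that $g'$ is used. Since $\phi\in C^4$, the objects $g',u,f,h$ are $C^2$.

**Volume and mean of $u$.** The volume of $g'$ is $dV'=f\,dV$. Since $\omega'^m$ and $\omega^m$ differ by an exact form, and $\int\Delta\phi\,dV=0$,
$$\int f\,dV=\mathrm{Vol},\qquad \int u\,dV=m\,\mathrm{Vol}.\tag{2}$$
Hence $\Lambda:=\sup f\ge1$. Also $\int\Delta h\,dV=0$ forces $A\ge0$.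

**Integration by parts.** For a $C^1$ vector field $W^i$ of type $(1,0)$, $\int\nabla_iW^i\,dV=0$. For real $a\in C^1$, $b\in C^2$,
$$\int a\,\Delta b\,dV=-\int\mathrm{Re}\langle\nabla a,\nabla b\rangle\,dV,\qquad \int a\,\Delta'b\,f\,dV=-\int\mathrm{Re}\langle\nabla a,\nabla b\rangle'f\,dV.\tag{3}$$
The second formula uses that $g'$ is Kähler: $\partial_ig'_{p\bar q}=\partial_pg'_{i\bar q}$, so
$$\partial_i(\det g'\,g'^{i\bar j})=\det g'\,\big(g'^{p\bar q}g'^{i\bar j}\partial_ig'_{p\bar q}-g'^{i\bar q}g'^{p\bar j}\partial_ig'_{p\bar q}\big)=0 ,$$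
because renaming $i\leftrightarrow p$ in the second term turns it into the first.

**An algebraic inequality.** Expanding $\big(\sum\lambda_j^{-1}\big)^{m-1}$ and keeping only products of distinct factors gives $\operatorname{tr}^{m-1}\ge\sum_i\prod_{j\ne i}\lambda_j^{-1}=u/f$, that is,
$$\operatorname{tr}\ge\Big(\frac uf\Big)^{\beta}=\frac{u^\beta}{h}.\tag{4}$$

**Definition (orthogonal bisectional curvature).** For $\xi,\eta\in T^{1,0}M$ with $g(\xi,\bar\eta)=0$ it is $R(\xi,\bar\xi,\eta,\bar\eta)$, where at the center of coordinates with $g_{i\bar j}=\delta_{ij}$, $dg=0$ we have $R_{i\bar jk\bar l}=-\partial_k\partial_{\bar l}g_{i\bar j}$.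

Three examples. A flat torus has $R=0$. For the Fubini–Study metric $\partial_i\partial_{\bar j}\log(1+|z|^2)=\delta_{ij}-(\delta_{ij}|z|^2+\bar z_iz_j)+\cdots$ we get $R_{i\bar jk\bar l}=\delta_{ij}\delta_{kl}+\delta_{il}\delta_{kj}$ at $0$, so the orthogonal bisectional curvature is $|\xi|^2|\eta|^2>0$. For a closed quotient of the ball with metric $-\partial_i\partial_{\bar j}\log(1-|z|^2)$ all signs flip, and it is $-|\xi|^2|\eta|^2$. In general, by compactness, there is $B\ge0$ with
$$R(\xi,\bar\xi,\eta,\bar\eta)\ge-B|\xi|^2|\eta|^2\qquad\text{for all }g\text{-orthogonal }\xi,\eta,$$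
and we fix such a $B$, depending only on $(M,g)$.

**Examples for the condition $\Delta h\ge-A$.** It is one-sided. Near a point, $h_\varepsilon=(|z_1|^2+\varepsilon)^s$ with $s>0$ is plurisubharmonic (its logarithm is), so in flat coordinates $\Delta h_\varepsilon\ge0$ for every $\varepsilon>0$, although $\Delta h_\varepsilon(0)=s\varepsilon^{s-1}\to\infty$ if $s<1$. The function $2-(|z_1|^2+\varepsilon)^{1/2}$ violates it uniformly: its Laplacian at $0$ is $-\frac12\varepsilon^{-1/2}\to-\infty$.

**The condition does not bound $\nabla h$.** Take $0<s<\frac12$ above. At $|z_1|^2=\varepsilon$ we have $|\partial_1h_\varepsilon|=s(2\varepsilon)^{s-1}\varepsilon^{1/2}=s2^{s-1}\varepsilon^{s-1/2}\to\infty$, while $h_\varepsilon$ is bounded and $\Delta h_\varepsilon\ge0$. On a flat torus one gets a global example $\eta h_\varepsilon+(1-\eta)$ with a cutoff $\eta(z_1)$ equal to $1$ near $z_1=0$: where $\eta$ is not $1$ everything is bounded in $C^2$ uniformly in $\varepsilon$. This will matter in Section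 5.

**Cited theorems.** For Theorem 1 we use four.

* (Y) Yau (Comm. Pure Appl. Math. 31, 1978): if $F\in C^\infty(M)$, $F>0$, $\int F\,dV=\mathrm{Vol}$, there is a smooth $\psi$ with $\omega_\psi:=\omega+i\partial\bar\partial\psi>0$ and $\omega_\psi^m=F\omega^m$.
* (K) Kołodziej (Acta Math. 180, 1998): if $r>1$ and $\psi$ is smooth with $\omega_\psi>0$, $\omega_\psi^m=F\omega^m$, then $\sup\psi-\inf\psi\le C$ with $C$ depending only on $M,\omega,r$ and an upper bound for $\|F\|_{L^r}$.
* Interior $W^{2,r}$ estimates (Gilbarg–Trudinger, Thm 9.11): if $L=a^{ij}D_{ij}$ is uniformly elliptic on the unit ball with continuous coefficients and $L\varphi=F$, then $\|\varphi\|_{W^{2,r}(B_{1/2})}\le C(\|\varphi\|_{L^r(B_1)}+\|F\|_{L^r(B_1)})$, where $C$ depends on the dimension, $r$, the ellipticity constants and the modulus of continuity of $a^{ij}$.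
* Morrey's embedding $W^{2,r}\subset C^1$ for $r$ larger than the real dimension $2m$.

## 3. Split solutions, and a singular family with no interior bound

**Split solutions.** Let $M=E_1\times E_2$ be a product of two flat elliptic curves and $\phi=\phi_1(z_1)+\phi_2(z_2)$. Then $g'$ is diagonal with entries $f_j=1+\partial_j\partial_{\bar j}\phi_j$, and $f=f_1f_2$. Each $f_j$ has mean $1$, so $\sup f_j\ge1$; as $\sup f=\sup f_1\cdot\sup f_2$, we get $f_j\le\Lambda$ and $u=f_1+f_2\le2\Lambda$. No condition on $\Delta f$ was needed. The difficulty of the theorem lies in the interaction of the directions: at a point where $f$ is small, one eigenvalue can be huge and the others tiny.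

**A local family.** Let us see this happen. Take $m=2$, so that $f^{1/(m-1)}=f$, and on $|z_1|<1$, $|z_2|<1$ in $\mathbb C^2$ with the flat metric put
$$v_\varepsilon=t^\gamma(1+|z_2|^2),\qquad t=|z_1|^2+\varepsilon,\qquad\gamma=\tfrac9{10},\quad0<\varepsilon\le1 .$$
Here $v_\varepsilon$ plays the role of $|z|^2+\phi$. With $k=t^\gamma$ we have $k_1=\gamma t^{\gamma-1}\bar z_1$ and $k_{1\bar1}=\gamma t^{\gamma-2}(\gamma|z_1|^2+\varepsilon)$, so
$$f=\det(\partial_i\partial_{\bar j}v_\varepsilon)=kk_{1\bar1}(1+|z_2|^2)-|k_1|^2|z_2|^2=\gamma t^{2\gamma-2}\big[\gamma|z_1|^2+\varepsilon(1+|z_2|^2)\big]>0 .$$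
Since also $\partial_2\partial_{\bar2}v_\varepsilon=k>0$, the Hessian is positive definite. Put $\sigma=2\gamma-1=0.8$ and $s=2-2\gamma=0.2$; then
$$f=\gamma^2t^{\sigma}+\gamma\varepsilon(1-\gamma+|z_2|^2)t^{-s},$$
which is bounded because $\varepsilon\le t\le2$. Using $\partial_1\partial_{\bar1}t^a=at^{a-2}(a|z_1|^2+\varepsilon)$,
$$\Delta f=\gamma t^{-s-2}\Big\{\gamma\sigma\,t\,(\sigma|z_1|^2+\varepsilon)+\varepsilon s(1-\gamma+|z_2|^2)(s|z_1|^2-\varepsilon)\Big\}+\gamma\varepsilon t^{-s}.$$
The braces are at least $0.72\,\varepsilon^2-0.2\cdot1.1\,\varepsilon^2>0$, so $\Delta f\ge0$. Yet $\Delta v_\varepsilon(0)=\gamma\varepsilon^{\gamma-1}+\varepsilon^\gamma\to\infty$ as $\varepsilon\to0$.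

So there is no interior version of Theorem 1: $v_\varepsilon$ and $f$ are bounded, $\Delta f\ge0$, and the Laplacian blows up. That $M$ is closed has to be used. In this family the singular set $\{z_1=0\}$ of the limit runs out to the boundary of the domain.

## 4. A pointwise inequality that keeps the first-order terms in $f$

**Normalization.** From here to the end of Section 8 we add a constant to $\phi$ so that $\inf\phi=0$; then $0\le\phi\le D:=\sup\phi-\inf\phi$. Put
$$K:=B+1,\qquad G:=e^{-K\phi}u\in C^2,\qquad 0<G\le u .$$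
$C$ denotes constants depending only on $(M,g),D,\Lambda$: not on $A$, and not on the exponent $p$ used later. They may change from line to line. Let
$$\mathcal T^{i\bar j}:=2g^{i\bar j}-u^{-1}g^{i\bar l}g^{k\bar j}g'_{k\bar l}.$$
With $p_i:=\lambda_i/u$, so $\sum p_i=1$, its eigenvalues with respect to $g^{-1}$ are $2-p_i\in[1,2]$.

**Proposition 4.** With a constant $C_1=C_1(m)$,
$$e^{K\phi}\Delta'G\ \ge\ \frac{(m-1)\Delta h}{h}-\frac2h\mathrm{Re}\langle\nabla h,\nabla\log G\rangle-\frac{2K}{h}\mathrm{Re}\,\mathcal T^{i\bar j}h_i\phi_{\bar j}-C_1K^2|\nabla\phi|^2+u\operatorname{tr}-Kmu .\tag{5}$$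

Why this $G$? The curvature will produce a term $-Bu\operatorname{tr}$, and $\Delta'\phi=m-\operatorname{tr}$, so the factor $e^{-K\phi}$ contributes $+Ku\operatorname{tr}$. The choice $K=B+1$ leaves a good term $u\operatorname{tr}$. The price is the term with $h_i\phi_{\bar j}$.

The proof is at one point. Choose holomorphic coordinates there with $g_{i\bar j}=\delta_{ij}$, $dg=0$, $g'_{i\bar j}=\lambda_i\delta_{ij}$. Commas denote ordinary partial derivatives.

**Step 1. Computing $\Delta'u$.** The aim is to trade fourth derivatives of $\phi$ for $\Delta\log f$. Since $\partial_i\partial_{\bar i}g^{k\bar k}=-\partial_i\partial_{\bar i}g_{k\bar k}=R_{k\bar ki\bar i}$ at the point,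
$$u_{i\bar i}=\sum_kg'_{k\bar k,i\bar i}+\sum_kR_{k\bar ki\bar i}\lambda_k ,\qquad g'_{k\bar k,i\bar i}=g'_{i\bar i,k\bar k},$$
the second because $\omega'$ is closed: $g'_{k\bar k,i}=g'_{i\bar k,k}$ and $g'_{i\bar k,\bar i}=g'_{i\bar i,\bar k}$. Differentiating $\log\det g'$ twice,
$$\partial_k\partial_{\bar k}\log\det g'=\sum_i\frac{g'_{i\bar i,k\bar k}}{\lambda_i}-\sum_{i,l}\frac{|g'_{i\bar l,k}|^2}{\lambda_i\lambda_l}.$$
On the other hand $\log\det g'=\log f+\log\det g$ and $\partial_k\partial_{\bar k}\log\det g=-\sum_iR_{i\bar ik\bar k}$. So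
$$\sum_i\frac{g'_{i\bar i,k\bar k}}{\lambda_i}=(\log f)_{k\bar k}-\sum_iR_{i\bar ik\bar k}+\sum_{i,l}\frac{|g'_{i\bar l,k}|^2}{\lambda_i\lambda_l}.$$
Summing over $k$ and inserting in $\Delta'u=\sum_i\lambda_i^{-1}u_{i\bar i}$,
$$\Delta'u=\Delta\log f+\sum_{i,k}R_{i\bar ik\bar k}\Big(\frac{\lambda_k}{\lambda_i}-1\Big)+T,\qquad T=\sum_{i,l,k}\frac{|g'_{i\bar l,k}|^2}{\lambda_i\lambda_l}.\tag{6}$$

**Step 2. The curvature term.** We bound it by $u\operatorname{tr}$. As $R_{i\bar ik\bar k}$ is symmetric in $i,k$, averaging with $i\leftrightarrow k$ gives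
$$\sum_{i,k}R_{i\bar ik\bar k}\Big(\frac{\lambda_k}{\lambda_i}-1\Big)=\frac12\sum_{i\ne k}R_{i\bar ik\bar k}\frac{(\lambda_i-\lambda_k)^2}{\lambda_i\lambda_k}\ge-\frac B2\sum_{i\ne k}\Big(\frac{\lambda_i}{\lambda_k}+\frac{\lambda_k}{\lambda_i}\Big)=-B\sum_{i\ne k}\frac{\lambda_k}{\lambda_i}\ge-Bu\operatorname{tr}.$$
Only $i\ne k$ occurs, which is why only the orthogonal bisectional curvature matters.

**Step 3. The useful part of $T$.** We keep just enough of $T$ to compare with squares of first derivatives of $\log u$ and $\log f$. Put $x^i_k:=g'_{k\bar k,i}/\lambda_k$. The terms of $T$ with $l=i$ give $\sum_i\sum_k|x^i_k|^2$ (after renaming). The terms with $k=l\ne i$ are different ones, and since $g'_{i\bar l,l}=g'_{l\bar l,i}$ they give $\sum_i\sum_{k\ne i}\frac{\lambda_k}{\lambda_i}|x^i_k|^2$. So $T\ge\sum_iT_i$ with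
$$T_i=\sum_k|x_k^i|^2+\sum_{k\ne i}\frac{\lambda_k}{\lambda_i}|x_k^i|^2=\sum_{k\ne i}|x_k^i|^2+\sum_k\frac{\lambda_k}{\lambda_i}|x_k^i|^2.$$
The second form moves the term $k=i$ from one sum to the other, where its coefficient is $\lambda_i/\lambda_i=1$. Since $dg=0$ at the point,
$$s_i:=\frac{u_i}u=\sum_kp_kx^i_k,\qquad F_i:=(\log f)_i=\sum_kx^i_k=(m-1)\frac{h_i}h .$$
From $\log f=(m-1)\log h$ we get $\Delta\log f=(m-1)\frac{\Delta h}h-(m-1)\frac{|\nabla h|^2}{h^2}=(m-1)\frac{\Delta h}h-\beta\sum_i|F_i|^2$. Finally $u\Delta'\log u=\Delta'u-\sum_i\frac u{\lambda_i}|s_i|^2$. Together,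
$$u\Delta'\log u\ge(m-1)\frac{\Delta h}h-Bu\operatorname{tr}+\sum_iX_i,\qquad X_i:=T_i-\frac u{\lambda_i}|s_i|^2-\beta|F_i|^2.\tag{7}$$

**Step 4. Recentering at $\nabla\phi$.** We want $\nabla\log G=\nabla\log u-K\nabla\phi$ to appear instead of $\nabla\log u$. Fix $i$ and drop it from $x,s,F$. Put
$$c:=K\phi_i,\qquad x_k=c+z_k,\qquad Z:=\sum_kz_k,\qquad y:=\sum_kp_kz_k=s-c=(\log G)_i .$$
The quantity
$$\sum_k\frac{\lambda_k}{\lambda_i}|x_k|^2-\frac u{\lambda_i}|s|^2=\frac u{\lambda_i}\Big(\sum_kp_k|x_k|^2-\Big|\sum_kp_kx_k\Big|^2\Big)$$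
is a multiple of a variance, so it does not change when $x$ is replaced by $z$ and $s$ by $y$. Keeping only the term $k=i$ of the first sum, and using $\frac u{\lambda_i}p_i=1$, it is $\ge|z_i|^2-\frac u{\lambda_i}|y|^2$. Adding $\sum_{k\ne i}|c+z_k|^2$,
$$T_i-\frac u{\lambda_i}|s|^2\ge\sum_k|z_k|^2+(m-1)|c|^2+2\,\mathrm{Re}\,\bar c(Z-z_i)-\frac u{\lambda_i}|y|^2.\tag{8}$$

Two things must now be done with (8). The negative $-\beta|F|^2$ with $F=mc+Z$ must be paid for by $\sum|z_k|^2$. And the product $\bar cz_i$ must be expressed through $Z$, that is, through $F$, which is a derivative of $f$ and can be integrated by parts; $z_i$ by itself is an uncontrolled third derivative of $\phi$. The next lemma does both.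

**Lemma 5.** Let $p_1,\dots,p_m>0$ with $\sum p_k=1$, let $z\in\mathbb C^m$, $y=\sum p_kz_k$, $Z=\sum z_k$, $\zeta_k=z_k-y$, and $\mathcal Q:=\sum_k|\zeta_k|^2-\beta\big|\sum_k\zeta_k\big|^2$. Then

1. $\sum_k|z_k|^2=\mathcal Q+|y|^2+\beta|Z-y|^2$;
2. $\mathcal Q\ge0$;
3. for every $i$, $\ \xi:=z_i-\beta(1-p_i)Z$ satisfies $|\xi|^2\le C_0(\mathcal Q+|y|^2)$ with $C_0=C_0(m)\ge1$.

First the case $m=2$ by hand. Here $\beta=1$ and $\mathcal Q=-2\,\mathrm{Re}\,\bar\zeta_1\zeta_2$. The constraint $p_1\zeta_1+p_2\zeta_2=0$ gives $\mathcal Q=2\frac{p_2}{p_1}|\zeta_2|^2\ge0$. For $i=1$, $\xi=p_1z_1-p_2z_2=(p_1-p_2)y-2p_2\zeta_2$, and $|2p_2\zeta_2|^2=2p_1p_2\mathcal Q\le\frac12\mathcal Q$. The case $i=2$ is symmetric. In general, think of $p$ close to $(1,0,\dots,0)$: then $\zeta_1\approx0$, and $\mathcal Q\ge0$ is the Cauchy–Schwarz inequality for the $m-1$ numbers $\zeta_2,\dots,\zeta_m$. That is where $\beta=\frac1{m-1}$ comes from. If $\mathcal Q$ and $y$ are small, these numbers are nearly equal,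 so $z_i\approx\beta Z$ for $i\ge2$ and $z_1\approx0$; both read $z_i\approx\beta(1-p_i)Z$.

*Proof.* Part 1: since $\sum|z_k|^2=\sum|\zeta_k|^2+2\,\mathrm{Re}\,\bar y\sum\zeta_k+m|y|^2$ and $Z-y=\sum\zeta_k+(m-1)y$,
$$\beta|Z-y|^2=\beta\Big|\sum\zeta_k\Big|^2+2\,\mathrm{Re}\,\bar y\sum\zeta_k+(m-1)|y|^2 ,$$
and the claim is the difference of these two lines.

Part 2: write $|\zeta|^2=\sum|\zeta_k|^2$, $|p|^2=\sum p_k^2$. Since $\sum p_k\zeta_k=0$, only the projection of $(1,\dots,1)$ onto $p^\perp$ matters in $\sum\zeta_k$; its squared length is $m-|p|^{-2}$. So $|\sum\zeta_k|^2\le(m-|p|^{-2})|\zeta|^2$, and as $1-\beta m=-\beta$,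
$$\mathcal Q\ge\beta(|p|^{-2}-1)|\zeta|^2 .$$
Order the indices so that $p_1=\max p_k\ge\frac1m$ and put $\varepsilon:=1-p_1$. As $|p|^2\le p_1$, we have $|p|^{-2}-1\ge\varepsilon/p_1\ge\varepsilon$, hence
$$\mathcal Q\ge\beta\varepsilon|\zeta|^2\ge0,\qquad\text{so}\quad\varepsilon|\zeta|^2\le(m-1)\mathcal Q.\tag{9}$$

Part 3: we collect four bounds. From $p_1\zeta_1=-\sum_{k\ge2}p_k\zeta_k$ we get $|\zeta_1|\le m\varepsilon|\zeta|$, so $|\zeta_1|^2\le m^2\varepsilon|\zeta|^2\le m^3\mathcal Q$. For $k\ge2$ we have $p_k\le\varepsilon$, so $|p_k\sum_l\zeta_l|^2\le m\varepsilon^2|\zeta|^2\le m^2\mathcal Q$; likewise $|\varepsilon\sum_l\zeta_l|^2\le m^2\mathcal Q$. Last, let $S':=\sum_{k\ge2}\zeta_k$, so that $\beta S'$ is the mean of $\zeta_2,\dots,\zeta_m$. For $i\ge2$,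
$$|\zeta_i-\beta S'|^2\le\sum_{k\ge2}|\zeta_k|^2-\beta|S'|^2=\mathcal Q-(1-\beta)|\zeta_1|^2+2\beta\,\mathrm{Re}\,\bar\zeta_1S' ,$$
where the equality is the definition of $\mathcal Q$ with $|\zeta_1+S'|^2$ expanded. Since $|S'|\le m^{1/2}|\zeta|$, the right side is $\le\mathcal Q+2\beta m^{3/2}\varepsilon|\zeta|^2\le(1+2m^{3/2})\mathcal Q$ by (9).

Now $z_i=\zeta_i+y$ and $Z=\sum\zeta_l+my$ give
$$\xi=y\big(1-\beta m(1-p_i)\big)+\zeta_i-\beta(1-p_i)\sum_l\zeta_l ,$$
and $1-\beta m(1-p_i)\in[-\beta,1]$. If $i=1$ the last two terms are $\zeta_1-\beta\varepsilon\sum_l\zeta_l$. If $i\ge2$ they are $(\zeta_i-\beta S')-\beta\zeta_1+\beta p_i\sum_l\zeta_l$. All pieces have been bounded, so $|\xi|^2\le C_0(\mathcal Q+|y|^2)$, for instance with $C_0=4(1+2m^{3/2}+m^2+m^3)$. $\square$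

**Step 5. Estimating $X_i$.** We insert Lemma 5 into (8) and subtract $\beta|F|^2$, with $F=mc+Z$ and $z_i=\beta(1-p_i)Z+\xi$:
$$X_i\ge\mathcal Q+|y|^2+\beta|Z-y|^2+(m-1)|c|^2+2\big(1-\beta(1-p_i)\big)\mathrm{Re}\,\bar cZ-2\,\mathrm{Re}\,\bar c\xi-\frac u{\lambda_i}|y|^2-\beta|mc+Z|^2 .$$
Expanding, $\beta|Z|^2$ cancels, and the coefficient of $2\,\mathrm{Re}\,\bar cZ$ is $1-\beta(1-p_i)-\beta m=-\beta(2-p_i)$:
$$X_i\ge\mathcal Q+(1+\beta)|y|^2-2\beta\,\mathrm{Re}\,\bar yZ-2\beta(2-p_i)\,\mathrm{Re}\,\bar cZ-2\,\mathrm{Re}\,\bar c\xi+(m-1-\beta m^2)|c|^2-\frac u{\lambda_i}|y|^2 .$$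
Now replace $Z$ by $F-mc$. The first replacement adds $2\beta m\,\mathrm{Re}\,\bar yc\ge-\frac12|y|^2-2\beta^2m^2|c|^2$, the second adds $2\beta m(2-p_i)|c|^2\ge0$. By Lemma 5,
$$-2\,\mathrm{Re}\,\bar c\xi\ge-\frac1{2C_0}|\xi|^2-2C_0|c|^2\ge-\frac12\mathcal Q-\frac12|y|^2-2C_0|c|^2 .$$
The terms $\mathcal Q$ and $|y|^2$ have nonnegative coefficients left. With $C_1:=2C_0+2\beta^2m^2+\beta m^2$,
$$X_i\ge-2\beta\,\mathrm{Re}\,\bar yF-2\beta(2-p_i)\,\mathrm{Re}\,\bar cF-C_1|c|^2-\frac u{\lambda_i}|y|^2.\tag{10}$$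

**Step 6. Assembling.** Sum (10) over $i$, with $\beta F_i=h_i/h$, $c=K\phi_i$, $y=(\log G)_i$ and $\mathcal T^{i\bar j}=(2-p_i)\delta_{ij}$ at the point:
$$\sum_iX_i\ge-\frac2h\mathrm{Re}\langle\nabla h,\nabla\log G\rangle-\frac{2K}h\mathrm{Re}\,\mathcal T^{i\bar j}h_i\phi_{\bar j}-C_1K^2|\nabla\phi|^2-u|\nabla\log G|'^2 .$$
Since $\Delta'\phi=m-\operatorname{tr}$, we have $u\Delta'\log G=u\Delta'\log u-Kmu+Ku\operatorname{tr}$. And $\Delta'G=G(\Delta'\log G+|\nabla\log G|'^2)$ gives $e^{K\phi}\Delta'G=u(\Delta'\log G+|\nabla\log G|'^2)$, so $u|\nabla\log G|'^2$ cancels. With (7) and $K-B=1$ this is (5). $\square$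

## 5. What the maximum principle gives, and the term $|\nabla h||\nabla\phi|$

A sensible person now looks at a maximum point $x_0$ of $G$. There $\nabla\log G=0$ and $\Delta'G\le0$. Multiply (5) by $h$ and use $hu\operatorname{tr}\ge u^{1+\beta}$ from (4). Since the eigenvalues of $\mathcal T$ are at most $2$, at $x_0$
$$u^{1+\beta}\le(m-1)A+4K|\nabla h||\nabla\phi|+h\big(C_1K^2|\nabla\phi|^2+Kmu\big).\tag{11}$$
The last bracket does no harm. With $U:=\sup u$, the following lemma bounds it by $C(1+U)$; and $U\le e^{KD}G(x_0)\le e^{KD}u(x_0)$, so it is linear in $u(x_0)$, while the left side has the exponent $1+\beta>1$.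

**Lemma 6.** $|\nabla\phi|^2\le C(1+U)$.

*Proof.* We rescale so that the bound on $\Delta\phi$ becomes a constant. Note $|\Delta\phi|\le U+m$. Take $\rho_0\in(0,1]$ such that every $x\in M$ is the center of a coordinate ball of radius $\rho_0$ in one of finitely many holomorphic charts in which $g$ is uniformly equivalent to the Euclidean metric. Put $\rho=\rho_0(1+U)^{-1/2}$ and $\tilde\phi(w)=\phi(x+\rho w)$ for $|w|<1$. Then
$$g^{i\bar j}(x+\rho w)\,\tilde\phi_{i\bar j}=\rho^2(\Delta\phi)(x+\rho w),\qquad\rho^2(U+m)\le m .$$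
On real functions the operator on the left is a real second-order operator, uniformly elliptic, with a uniform modulus of continuity because $\rho\le1$. The interior $W^{2,r}$ estimate for one fixed $r>2m$ and Morrey's embedding give $\rho|\nabla\phi(x)|\le C(D+\rho^2(U+m))\le C$, so $|\nabla\phi(x)|^2\le C\rho^{-2}=C(1+U)$. $\square$

So (11) would finish the proof if we had a bound $|\nabla h|\le L$; the constant would then depend on $L$. It stops exactly at $|\nabla h||\nabla\phi|$: the one-sided condition $\Delta h\ge-A$ gives no bound for $|\nabla h|$ at a point, as the example in Section 2 shows. Taking $K=0$ removes this term, but it also removes the good term $u\operatorname{tr}$; and if $B>0$, the term $-Bu\operatorname{tr}$ remains.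

The way past this point is to notice what the bad term looks like after multiplication by $f$. Since $f=h^{m-1}$,
$$f\cdot\frac{h_i}h=h^{m-2}h_i=\beta f_i ,$$
an exact derivative of the bounded function $f$. In an integral we may move the derivative onto $\phi$, where second derivatives are bounded below by $\phi_{i\bar i}>-1$. The sign is the right one, so a lower bound suffices. The weight $f$ is also the natural one: $f\,dV$ is the volume of $g'$, for which $\Delta'$ is symmetric.

## 6. Integrating against $e^{-K\phi}G^pf$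

**Proposition 7.** There are $C$ and $u_0:=1+CA$ such that for all $p\ge1$
$$\frac p2\int G^{p-1}|\nabla G|'^2f\,dV\le Cp\int G^p(u+|\nabla\phi|^2+1)f\,dV+Cu_0^{p+1}.\tag{12}$$

Multiply (5) by $e^{-K\phi}G^pf$ and integrate, noting $f/h=h^{m-2}$. By (3) the left side becomes $\int G^p\Delta'G\,f\,dV=-p\int G^{p-1}|\nabla G|'^2f\,dV$. We treat the right side term by term.

**Step 1. The term with $\Delta h$.** Only the hypothesis is needed:
$$(m-1)\int e^{-K\phi}G^ph^{m-2}\Delta h\,dV\ge-(m-1)A\int e^{-K\phi}G^ph^{m-2}\,dV.$$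

**Step 2. The term with $\nabla\log G$.** Here $G^p\nabla\log G=\frac1p\nabla G^p$, and we move the derivative off $G^p$ to recover $\Delta h$:
$$-\frac2p\int e^{-K\phi}h^{m-2}\mathrm{Re}\langle\nabla h,\nabla G^p\rangle=\frac2p\int G^pe^{-K\phi}\big[h^{m-2}\Delta h+(m-2)h^{m-3}|\nabla h|^2-Kh^{m-2}\mathrm{Re}\langle\nabla\phi,\nabla h\rangle\big].$$
The middle term is $\ge0$, so this is
$$\ge-\frac{2A}p\int e^{-K\phi}G^ph^{m-2}-\frac{2K}p\int e^{-K\phi}G^ph^{m-2}\mathrm{Re}\langle\nabla h,\nabla\phi\rangle .$$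

**Step 3. The terms with $\nabla h$ and $\nabla\phi$.** This is the term that stopped us in Section 5, together with the remainder of Step 2. Let $\mathcal S:=\mathcal T+p^{-1}g^{-1}$; its eigenvalues with respect to $g^{-1}$ are $2-p_i+\frac1p\in[1,3]$. Using $h^{m-2}h_i=\beta f_i$, the two terms together are
$$-2K\beta\int e^{-K\phi}G^p\,\mathrm{Re}\,\mathcal S^{i\bar j}f_i\phi_{\bar j}\,dV=2K\beta\int f\,\mathrm{Re}\,\nabla_i\big(e^{-K\phi}G^p\mathcal S^{i\bar j}\phi_{\bar j}\big)dV,\tag{13}$$
the vector field in parentheses being $C^1$. The divergence has three parts.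

The derivative may fall on $\mathcal S$. Put $E^{i\bar j}:=g^{i\bar l}g^{k\bar j}g'_{k\bar l}$. As $g'$ is Kähler, $\nabla_ig'_{k\bar l}=\nabla_kg'_{i\bar l}$, so $\nabla_iE^{i\bar j}=g^{k\bar j}u_k$, and
$$\nabla_i\mathcal S^{i\bar j}=-\nabla_i(u^{-1}E^{i\bar j})=-\big(g^{i\bar j}-u^{-1}E^{i\bar j}\big)(\log u)_i .$$
The tensor in parentheses has eigenvalues $1-p_i\in[0,1]$. Hence $|\nabla_i\mathcal S^{i\bar j}\phi_{\bar j}|\le|\nabla\log u||\nabla\phi|\le(|\nabla\log G|+K|\nabla\phi|)|\nabla\phi|$. Note that no uncontrolled third derivative of $\phi$ survives: only $\nabla\log u$, hence $\nabla\log G$.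

The derivative may fall on $\phi_{\bar j}$: then $\mathcal S^{i\bar j}\phi_{i\bar j}=\sum_i(2-p_i+\frac1p)(\lambda_i-1)\ge-3m$.

The derivative may fall on $e^{-K\phi}G^p$: this contributes at most $3e^{-K\phi}G^p(K|\nabla\phi|+p|\nabla\log G|)|\nabla\phi|$ in modulus.

So (13) is $\ge-C\int fe^{-K\phi}G^p\big[p|\nabla\log G||\nabla\phi|+|\nabla\phi|^2+1\big]dV$.

**Step 4. Collecting.** The remaining terms of (5) need no work. Altogether, with some $C_2$ of the type $C$,
$$p\int G^{p-1}|\nabla G|'^2f+\int e^{-K\phi}G^pfu\operatorname{tr}\le C_2\int e^{-K\phi}G^p\big[Ah^{m-2}+f(u+|\nabla\phi|^2+1)+pf|\nabla\log G||\nabla\phi|\big].\tag{14}$$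

**Step 5. Absorbing $|\nabla\log G||\nabla\phi|$.** We compare the two metrics. Since $1/\lambda_i\ge1/u$,
$$e^{-K\phi}G^p|\nabla\log G|^2\le e^{-K\phi}G^pu|\nabla\log G|'^2=G^{p+1}|\nabla\log G|'^2=G^{p-1}|\nabla G|'^2 .$$
So $C_2p|\nabla\log G||\nabla\phi|\le\frac p2|\nabla\log G|^2+\frac{C_2^2p}2|\nabla\phi|^2$ costs half of the first term in (14) and a term $Cp\int G^p|\nabla\phi|^2f$.

**Step 6. Absorbing $A$.** This uses the good term. By (4), $fu\operatorname{tr}\ge f^{1-\beta}u^{1+\beta}=h^{m-2}u^{1+\beta}$. Put $u_0:=1+C_2A$. Where $u>u_0$, we have $C_2Ah^{m-2}\le h^{m-2}u\le h^{m-2}u^{1+\beta}\le fu\operatorname{tr}$, so the $A$-term is absorbed on the left of (14). Where $u\le u_0$, we have $G\le u\le u_0$, so $C_2Ae^{-K\phi}G^ph^{m-2}\le u_0^{p+1}\sup h^{m-2}\le Cu_0^{p+1}$. Using $e^{-K\phi}\le1$ and dropping what is left of the nonnegative $u\operatorname{tr}$-term, we obtain (12). $\square$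

To exploit (12) by iteration we need a Sobolev inequality whose Dirichlet integral is $\int|\nabla v|'^2f\,dV$, with a constant that does not see how degenerate $g'$ is.

## 7. A Sobolev inequality for $g'$ from an auxiliary Monge–Ampère equation

**Lemma 8.** Let $q:=\frac{2m}{2m-1}$. For all $v\in C^1(M)$,
$$\Big(\int|v|^{2q}f\,dV\Big)^{1/q}\le C\int(|\nabla v|'^2+v^2)f\,dV.$$

As a check, take $\phi=0$: the exponent $2q=\frac{4m}{2m-1}$ lies below the critical Sobolev exponent $\frac{4m}{2m-2}$ of real dimension $2m$.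

The mechanism: by duality, the left side is $\int v^2wf\,dV$ for a weight $w$. If we find a *bounded* function $\xi$ with $\Delta'\xi\ge c_0w-m$, then integrating $v^2\Delta'e^\xi$ by parts bounds $\int v^2wf$. Such a $\xi$ comes from a second Monge–Ampère equation with $w^m$ on its right side, and its bound comes from (K), which needs only an $L^r$ bound.

**Step 1. Duality.** Let $v\not\equiv0$. The exponent dual to $q$ is $2m$. Put
$$w_*=|v|^{2(q-1)}\Big(\int|v|^{2q}f\,dV\Big)^{-1/2m}\ge0 .$$
As $2(q-1)\cdot2m=2q$, we have $\int w_*^{2m}f\,dV=1$, and $\int v^2w_*f\,dV=\big(\int|v|^{2q}f\,dV\big)^{1-1/2m}$ is the left side of the lemma. Now $w_*$ is continuous. Approximate it uniformly by smooth positive functions, and divide these by their $L^{2m}(f\,dV)$ norms, which tend to $1$. So it suffices to bound $\int v^2wf\,dV$ by the right side for smooth $w>0$ with $\int w^{2m}f\,dV\le1$.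

**Step 2. The auxiliary equation.** Choose a smooth $\tilde f$ with $\frac12f\le\tilde f\le f$ (a uniform approximation of $\frac34f$); this is only because $f$ is merely $C^2$. By (Y) there is a smooth $\psi$ with $\sup\psi=0$, $\omega_\psi>0$ and
$$\omega_\psi^m=b(1+w^m\tilde f)\,\omega^m,\qquad b=\frac{\mathrm{Vol}}{\mathrm{Vol}+\int w^m\tilde f\,dV}.$$
As $\int w^m\tilde f\le\big(\int w^{2m}f\big)^{1/2}\big(\int f\big)^{1/2}\le\mathrm{Vol}^{1/2}$, we have $C^{-1}\le b\le1$. Moreover $\|1+w^m\tilde f\|_{L^2}\le\mathrm{Vol}^{1/2}+\big(\int w^{2m}f\cdot\Lambda\big)^{1/2}\le\mathrm{Vol}^{1/2}+\Lambda^{1/2}$. So (K) with $r=2$ gives $\|\psi\|_\infty\le C$.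

**Step 3. The differential inequality for $\xi:=\psi-\phi$.** We have $|\xi|\le C$. Since $\Delta'\psi=\operatorname{tr}_{\omega'}\omega_\psi-\operatorname{tr}$ and $\Delta'\phi=m-\operatorname{tr}$, the trace $\operatorname{tr}$ cancels, and the arithmetic–geometric mean inequality gives
$$\Delta'\xi=\operatorname{tr}_{\omega'}\omega_\psi-m\ge m\Big(\frac{b(1+w^m\tilde f)}f\Big)^{1/m}-m\ge c_0w-m,\qquad c_0:=m(b/2)^{1/m}\ge C^{-1}.$$
The factor $f$ in $\omega'^m=f\omega^m$ has been compensated by $\tilde f\ge\frac12f$. That is why $\tilde f$ was put into the equation.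

**Step 4. Integration.** We have $\Delta'e^\xi\ge e^\xi(c_0w-m+|\nabla\xi|'^2)$, while by (3)
$$\int v^2\Delta'e^\xi f\,dV=-2\int ve^\xi\,\mathrm{Re}\langle\nabla v,\nabla\xi\rangle'f\,dV\le\int e^\xi(v^2|\nabla\xi|'^2+|\nabla v|'^2)f\,dV .$$
The terms with $|\nabla\xi|'^2$ cancel:
$$c_0\int e^\xi wv^2f\,dV\le\int e^\xi(mv^2+|\nabla v|'^2)f\,dV .$$
Since $|\xi|\le C$, the factors $e^\xi$ can be dropped at the cost of a constant. $\square$

## 8. Moser iteration and the end of the proof of Theorem 1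

Let $U=\sup u$ and $N:=\sup G$; then $N\le U\le e^{KD}N$. With $u_0$ from Proposition 7, if $N<u_0$, then $U\le e^{KD}u_0\le C(1+A)$ and, as $-m<\Delta\phi\le U$, we are done. So assume
$$N\ge u_0\ge1 .$$

**Step 1. Normalizing (12).** The errors in (12) carry an extra factor $u+|\nabla\phi|^2+1$, which is of size $N$; the point is that dividing by $N^{p+1}$ removes it. Put $V:=G/N\in(0,1]$, so $\sup V=1$, and
$$a:=u_0/N\le1,\qquad I_p:=\int V^pf\,dV+a^p .$$
By Lemma 6, $(u+|\nabla\phi|^2+1)/N\le C(1+U)/N\le C$. Dividing (12) by $\frac p2N^{p+1}$ and using $a^{p+1}\le a^p$,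
$$\int V^{p-1}|\nabla V|'^2f\,dV\le CI_p,\qquad\text{i.e.}\qquad\int|\nabla V^{(p+1)/2}|'^2f\,dV\le C(p+1)^2I_p .$$

**Step 2. The iteration inequality.** Apply Lemma 8 to $v=V^{(p+1)/2}$. As $V\le1$, $\int V^{p+1}f\le I_p$. With $(s+t)^{1/q}\le s^{1/q}+t^{1/q}$ and $a\le1$,
$$I_{q(p+1)}^{1/q}\le\Big(\int V^{q(p+1)}f\,dV\Big)^{1/q}+a^{p+1}\le C(p+1)^2I_p\qquad(p\ge1),\tag{15}$$
where we take $C\ge1$.

**Step 3. Iterating.** Let $p_0=1$, $p_{k+1}=q(p_k+1)$. By induction $p_k=q^k+\sum_{j=1}^kq^j$, so
$$\frac{p_k}{q^k}\to1+\sum_{j\ge0}q^{-j}=1+\frac q{q-1}=1+2m,\qquad\frac{q^k}{p_k}\to\theta:=\frac1{2m+1}.$$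
Taking logarithms in (15), $\log I_{p_{k+1}}\le q\log I_{p_k}+q\log(C(p_k+1)^2)$. Hence
$$\log I_{p_k}\le q^k\Big[\log I_1+\sum_{j\ge0}q^{-j}\log\big(C(p_j+1)^2\big)\Big]=q^k\big[\log I_1+C'\big].$$
The terms of the sum are $\ge0$, and it converges because $p_j$ grows like $q^j$; $C'$ is of the type $C$.

**Step 4. Reading off a lower bound for $I_1$.** As $V$ is continuous and $f>0$, $\liminf_kI_{p_k}^{1/p_k}\ge\lim_k\big(\int V^{p_k}f\,dV\big)^{1/p_k}=\sup V=1$. Dividing by $p_k$ and letting $k\to\infty$ in Step 3,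
$$1\le\exp\big(\theta(\log I_1+C')\big),\qquad\text{so}\qquad I_1\ge e^{-C'} .$$
In words: $V$ has supremum $1$, so it cannot be small on average unless $a$ is not small.

**Step 5. Conclusion.** By $G\le u$ and (2), $\int Gf\,dV\le\Lambda m\mathrm{Vol}$. Therefore
$$e^{-C'}\le I_1=\frac1N\Big(\int Gf\,dV+u_0\Big)\le\frac{\Lambda m\mathrm{Vol}+u_0}N .$$
Hence $N\le C(1+A)$, $U\le e^{KD}N\le C(1+A)$, and $-m<\Delta\phi\le U$ proves Theorem 1. $\blacksquare$

The dependence on $A$ is linear because $A$ entered only through $u_0=1+CA$.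

## 9. The degenerate equation: proof of Theorem 2

**Definition ($\omega$-psh functions).** A function $\psi:M\to[-\infty,\infty)$ is $\omega$-psh if locally it is the sum of a plurisubharmonic function and a smooth function, and $\omega_\psi=\omega+i\partial\bar\partial\psi\ge0$ as a current. Example: on $\mathbb{CP}^m$ with $\omega=i\partial\bar\partial\log|\mathcal Z|^2$ in homogeneous coordinates, $\log(|\mathcal Z_0|^2/|\mathcal Z|^2)$ is $\omega$-psh, and $\max\{\log(|\mathcal Z_0|^2/|\mathcal Z|^2),-1\}$ is a bounded one.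

For bounded $\omega$-psh $\psi$ the Monge–Ampère measure $\omega_\psi^m$ is defined, and for $\psi\in C^2$ it is the usual one. We use two cited facts: if bounded $\omega$-psh functions converge uniformly, their Monge–Ampère measures converge weakly (Bedford–Taylor); two bounded $\omega$-psh functions with the same Monge–Ampère measure differ by a constant (Błocki, Indiana Univ. Math. J. 52, 2003). In Theorem 2 the inequality $\Delta h\ge-A$ means $\int h\Delta\eta\,dV\ge-A\int\eta\,dV$ for all smooth $\eta\ge0$; taking $\eta=1$ gives $A\ge0$. The function $h$ may vanish on an open set: any nonnegative $C^2$ function with the right integral is admitted, with a suitable $A$.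

**Step 1. Regularizing $h$ without losing the one-sided bound.** Let $P_t=e^{t\Delta}$ be the heat semigroup; its kernel $p_t(x,y)$ is smooth, positive and symmetric, with $\int p_t(x,y)\,dV(y)=1$. For $0<t\le1$ put $h_t:=P_th+t$. It is smooth, positive and bounded by $\sup h+1$. Since
$$\Delta h_t(x)=\int h(y)\,\Delta_yp_t(x,y)\,dV(y)\ge-A\int p_t(x,y)\,dV(y)=-A ,$$
the bound is preserved. Also $h_t\to h$ in every $L^r$, $r<\infty$, as $t\to0$. Put $f_t:=c_th_t^{m-1}$ with $c_t$ chosen so that $\int f_t\,dV=\mathrm{Vol}$. Then $c_t\to1$, and $\Delta f_t^\beta=c_t^\beta\Delta h_t\ge-c_t^\beta A$.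

**Step 2. Uniform estimates.** By (Y) there are smooth $\phi_t$ with $\sup\phi_t=0$, $\omega_{\phi_t}>0$ and $\omega_{\phi_t}^m=f_t\omega^m$. The $f_t$ are uniformly bounded for small $t$, so by (K) the $\phi_t$ are uniformly bounded. Theorem 1 then gives $|\Delta\phi_t|\le C$ for small $t$, with $C$ independent of $t$. The interior $W^{2,r}$ estimates on a finite cover by charts bound $\phi_t$ in $W^{2,r}$ for every $r<\infty$.

**Step 3. The limit.** Along a subsequence $\phi_t\to\phi$ in $C^{1,\alpha}$ for every $\alpha<1$. The limit is $\omega$-psh and bounded. For smooth $\eta$, $|\int\phi\,\Delta\eta\,dV|=\lim|\int\eta\,\Delta\phi_t\,dV|\le C\|\eta\|_{L^1}$, so $\Delta\phi\in L^\infty$. By Bedford–Taylor, $\omega_\phi^m=\lim f_t\omega^m=h^{m-1}\omega^m$. Uniqueness is Błocki's theorem, so every bounded $\omega$-psh solution is $\phi$ plus a constant and has the same regularity. $\blacksquare$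

## 10. Weighted-homogeneous singularities: proof of Theorem 3

**The range $\alpha\le\beta=\frac1{m-1}$.** Here we reduce to Theorem 1. With $s=\beta/\alpha\ge1$, $h=(f^\alpha)^s$ and
$$\Delta h=s(f^\alpha)^{s-1}\Delta f^\alpha+s(s-1)(f^\alpha)^{s-2}|\nabla f^\alpha|^2\ge s(f^\alpha)^{s-1}\Delta f^\alpha\ge-s\Lambda^{\beta-\alpha}A ,$$
because $(f^\alpha)^{s-1}=f^{\beta-\alpha}$ and $A\ge0$ (as $\int\Delta f^\alpha\,dV=0$). Theorem 1 applies.

**The range $\alpha>\frac1{m-1}$.** We need a family on a closed manifold with bounded $\phi$, $f$ and $\Delta f^\alpha$, and unbounded $\Delta\phi$. The family of Section 3 is singular along a whole complex line in the limit, which cannot be cut off. So we look for a strictly plurisubharmonic model, singular in the limit at a single point only, and glue it into a torus. Homogeneity will make the determinant easy to control.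

**Step 1. The model.** Write $z=(z_1,z')\in\mathbb C\times\mathbb C^{m-1}$, and let $\varrho(z)=|z_1|^2+|z'|^{2b}$ with an integer $b\ge2$. Let $\gamma\in(0,1)$ with $\nu:=\gamma-\frac1b>0$, and put
$$\psi_\varepsilon(z)=(\varrho+\varepsilon)^\gamma+|z'|^2(\varrho+\varepsilon)^\nu,\qquad\Theta(z,\varepsilon):=\det(\partial_i\partial_{\bar j}\psi_\varepsilon).$$
These are smooth in $(z,\varepsilon)$ where $\varrho+\varepsilon>0$. The first summand alone has a degenerate Hessian at $z'=0$, since $|z'|^{2b}$ has zero Hessian there; the second summand repairs this.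

**Step 2. Strict positivity for $\varepsilon\ge0$, $(z,\varepsilon)\ne0$.** We show $\psi_\varepsilon$ is strictly psh there, so $\Theta>0$. Since $\varrho$ is a sum of squared moduli of holomorphic functions, $\log\varrho$ is psh, so $i\partial\bar\partial\varrho\ge\varrho^{-1}i\partial\varrho\wedge\bar\partial\varrho$ where $\varrho>0$. Hence
$$i\partial\bar\partial(\varrho+\varepsilon)^\gamma=\gamma(\varrho+\varepsilon)^{\gamma-1}\Big[i\partial\bar\partial\varrho-\frac{1-\gamma}{\varrho+\varepsilon}i\partial\varrho\wedge\bar\partial\varrho\Big]\ge\gamma^2(\varrho+\varepsilon)^{\gamma-1}i\partial\bar\partial\varrho ,$$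
at $z=0$ because $\partial\varrho=0$ there. Now $i\partial\bar\partial\varrho=i\,dz_1\wedge d\bar z_1+i\partial\bar\partial|z'|^{2b}$, and $i\partial\bar\partial|z'|^{2b}\ge b|z'|^{2(b-1)}i\partial\bar\partial|z'|^2$. So the first summand of $\psi_\varepsilon$ dominates a positive multiple of $i\,dz_1\wedge d\bar z_1$ everywhere and is strictly psh where $z'\ne0$.

For the second summand, $\log|z'|^2+\nu\log(\varrho+\varepsilon)$ is psh, because $\varrho+\varepsilon$ is again a sum of squared moduli of holomorphic functions. So $|z'|^2(\varrho+\varepsilon)^\nu$ is psh where $z'\ne0$, and by continuity of its Hessian everywhere in question. At $z'=0$ the function $|z'|^2$ and its first derivatives vanish, so the complex Hessian of the second summand is $(|z_1|^2+\varepsilon)^\nu$ times the identity on the $z'$-block and zero otherwise. Adding the two summands, $\psi_\varepsilon$ is strictly psh and $\Theta>0$.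

**Step 3. Homogeneity.** We choose $\gamma$ and $b$ so that $\Theta$ and $\Delta\Theta^\alpha$ stay bounded. Under $\delta_\lambda(z_1,z',\varepsilon)=(\lambda z_1,\lambda^{1/b}z',\lambda^2\varepsilon)$, $\lambda>0$, the function $\varrho+\varepsilon$ has degree $2$, and $\psi$ is homogeneous of degree $2\gamma$ (for the second summand, $\frac2b+2\nu=2\gamma$). Each $\partial_1$ or $\partial_{\bar1}$ lowers the degree by $1$, and each $\partial_k$ or $\partial_{\bar k}$, $k\ge2$, by $\frac1b$. So $\Theta$ is homogeneous of degree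
$$E=2\gamma m-2-\frac{2(m-1)}b ,$$
and $\partial_1\partial_{\bar1}\Theta^\alpha$, $\partial_k\partial_{\bar k}\Theta^\alpha$ ($k\ge2$) are homogeneous of degrees $\alpha E-2$ and $\alpha E-\frac2b$. As $\gamma\to1$, $b\to\infty$ we have $\alpha E\to2\alpha(m-1)>2$; this is where $\alpha>\frac1{m-1}$ enters. Fix $\gamma<1$ and $b$ with $\alpha E\ge2$ and $\nu>0$. For example, if $m=2$ and $\alpha=2$, then $\gamma=\frac9{10}$, $b=4$ give $E=3.6-2-0.5=1.1$, $\alpha E=2.2$, $\nu=0.65$.

All the degrees are now $\ge0$. On the compact set $\{\varrho+\varepsilon=1,\ \varepsilon\ge0\}$ the function $\Theta$ is positive and smooth, so $\Theta$ and the derivatives of $\Theta^\alpha$ above are bounded there. By homogeneity of nonnegative degree, $\Theta$ and $\sum_k\partial_k\partial_{\bar k}\Theta^\alpha$ are bounded on $|z|\le1$, $0<\varepsilon\le1$, where $\varrho+\varepsilon\le2$.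

**Step 4. Gluing into a torus.** Let $M=\mathbb C^m/(4\mathbb Z[i])^m$ with the flat metric $g_{i\bar j}=\delta_{ij}$; the closed unit ball embeds in $M$. Choose $\kappa>0$ with $\kappa\psi_\varepsilon\le\frac1{16}$ on $|z|\le1$, $0\le\varepsilon\le1$, and put $a_\varepsilon=\kappa\psi_\varepsilon+\frac1{16}\in[\frac1{16},\frac18]$. Then
$$a_\varepsilon\le|z|^2-\tfrac18\ \text{ for }\tfrac12\le|z|\le1,\qquad a_\varepsilon\ge|z|^2+\tfrac3{64}\ \text{ for }|z|\le\tfrac18 .$$
Let $\chi$ be smooth, even, convex with $|\chi'|\le1$ and $\chi(t)=|t|$ for $|t|\ge\frac1{64}$ (mollify $|t|$ with an even kernel supported in $(-\frac1{64},\frac1{64})$), and put $\mathcal M(x,y)=\frac12(x+y+\chi(x-y))$. Then $\mathcal M$ is smooth and convex, $\mathcal M_x,\mathcal M_y\ge0$, $\mathcal M_x+\mathcal M_y=1$, and $\mathcal M=\max(x,y)$ where $|x-y|\ge\frac1{64}$. For $0<\varepsilon\le1$ set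
$$v_\varepsilon=\mathcal M(a_\varepsilon,|z|^2),\qquad\phi_\varepsilon=v_\varepsilon-|z|^2\ \text{ on the unit ball},\qquad\phi_\varepsilon=0\ \text{ elsewhere}.$$
For $\frac12\le|z|\le1$ we have $v_\varepsilon=|z|^2$, so $\phi_\varepsilon$ is smooth on $M$. By the chain rule
$$i\partial\bar\partial v_\varepsilon=\mathcal M_x\,i\partial\bar\partial a_\varepsilon+\mathcal M_y\,i\partial\bar\partial|z|^2+\tfrac12\chi''(a_\varepsilon-|z|^2)\,i\partial(a_\varepsilon-|z|^2)\wedge\bar\partial(a_\varepsilon-|z|^2)>0 ,$$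
as the last term is $\ge0$, both $a_\varepsilon$ and $|z|^2$ are strictly psh, and $\mathcal M_x+\mathcal M_y=1$. Moreover $v_\varepsilon$ is bounded uniformly in $\varepsilon$, so $\sup\phi_\varepsilon-\inf\phi_\varepsilon\le C$.

**Step 5. The bounds, and the blow-up.** Let $f_\varepsilon=\det(\partial_i\partial_{\bar j}v_\varepsilon)$ in the unit ball and $f_\varepsilon=1$ elsewhere; then $\phi_\varepsilon$ solves (1) with $f=f_\varepsilon>0$. In $|z|\le\frac18$ we have $v_\varepsilon=a_\varepsilon$ and $f_\varepsilon=\kappa^m\Theta$, so $f_\varepsilon$ and $\Delta f_\varepsilon^\alpha$ are bounded by Step 3. On $\frac18\le|z|\le\frac12$ the function $v_\varepsilon$ is smooth in $(z,\varepsilon)$ up to $\varepsilon=0$, with positive determinant also at $\varepsilon=0$ by Step 2 and the argument of Step 4; so by compactness $f_\varepsilon^\alpha$ is bounded in $C^2$ there. Elsewhere $f_\varepsilon=1$. Hence $\sup f_\varepsilon\le C$ and $|\Delta f_\varepsilon^\alpha|\le A$ uniformly in $\varepsilon$,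 for a suitable $A$. But near $0$, $v_\varepsilon=a_\varepsilon$, and $\partial_1\partial_{\bar1}(\varrho+\varepsilon)^\gamma=\gamma\varepsilon^{\gamma-1}$ at $z=0$, while the other contributions to $\Delta a_\varepsilon(0)$ are nonnegative. So
$$\Delta\phi_\varepsilon(0)\ge\kappa\gamma\varepsilon^{\gamma-1}-m\to\infty\qquad(\varepsilon\to0),$$
and no estimate of the stated kind holds. In this family even a two-sided bound on $\Delta f^\alpha$ does not help. $\blacksquare$
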